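\title{Largest non-centered intersecting families of permutations with a fixed number of cycles}

\begin{abstract}
Two permutations of $[n]$ intersect if they agree at some point. We consider intersecting families of permutations with exactly $k$ cycles that are not contained in a star $\{\sigma:\sigma(r)=s\}$. For $n$ large and $1\le k\le cn/\log^2 n$ we prove that every largest such family consists of one permutation $\pi$ outside a star together with all members of the star that intersect $\pi$. This proves a conjecture stated for $k\le n^{\alpha}$ with $\alpha<1$ fixed. We also obtain a stability estimate, show that in the same range the largest intersecting families are the largest stars, and show that the description fails for $3n/4<k<n$. The proof combines switchings that preserve the number of cycles with a theorem on spread families.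
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $[n]=\{1,\dots,n\}$, and let $\mathrm{Sym}(n,k)$ be the set of permutations of $[n]$ with exactly $k$ cycles, fixed points counting as cycles. We write $F=\mathrm{Sym}(n,k)$ throughout. We identify a permutation $\sigma$ with its graph $\{(i,\sigma(i)):i\in[n]\}$, an $n$-element subset of $X=[n]^2$. An element $(i,j)$ of $X$ is called an \emph{arc}; it goes from $i$ to $j$, it lies in \emph{row} $i$ and \emph{column} $j$, and it is a \emph{loop} if $i=j$. The cycles of $\sigma$ are the directed cycles formed by its arcs.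

Two permutations $\sigma,\tau$ \emph{intersect} if $\sigma\cap\tau\ne\emptyset$, that is, if $\sigma(i)=\tau(i)$ for some $i$, or equivalently if $\sigma^{-1}\tau$ has a fixed point. A family $\mathcal G\subset F$ is \emph{intersecting} if any two of its members intersect. For a family $\mathcal G$ of subsets of $X$ and a set $T\subset X$ put
\[
\mathcal G[T]=\{\sigma\in\mathcal G: T\subset\sigma\},\qquad \mathcal G[e]=\mathcal G[\{e\}]\quad(e\in X).
\]
The \emph{star} centered at $e=(r,s)$ is $F[e]=\{\sigma\in F:\sigma(r)=s\}$. A family is \emph{centered} if it is contained in some star, and \emph{non-centered} otherwise. Let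
\[
m_0=\max_{e\in X}|F[e]| .
\]

Stars are intersecting, and they are the first guess for the largest intersecting families. In the group of all permutations of $[n]$ the corresponding bound takes one line: if $\gamma=(1\,2\,\cdots\,n)$, then the $n$ permutations $\sigma\gamma^i$ with $0\le i<n$ are pairwise disjoint, so an intersecting family contains at most one element from each of the $(n-1)!$ cosets $\sigma\langle\gamma\rangle$, and $(n-1)!$ is the number of permutations with $\sigma(r)=s$. This argument does not restrict to $F$, because the number of cycles is not constant on a coset: the identity has $n$ cycles and $\gamma$ has one.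

Every subfamily of a star is intersecting, so the next question with content is how large a \emph{non-centered} intersecting family can be. The cheapest way to leave a star $F[e]$ is to take a single permutation $\pi\in F\setminus F[e]$ and to discard the members of the star that it does not intersect. For an arc $e$ with $F[e]\ne\emptyset$ and $\pi\in F\setminus F[e]$ define
\[
V_\pi(e)=\{\sigma\in F[e]:\sigma\cap\pi=\emptyset\},\qquad H(e,\pi)=\bigl(F[e]\setminus V_\pi(e)\bigr)\cup\{\pi\},
\]
and let $h$ be the maximum of $|H(e,\pi)|$ over all such $e$ and $\pi$. An intersecting family with exactly one member $\pi$ outside $F[e]$ is contained in $H(e,\pi)$. A second permutation outside the star adds one member to the family, but one expects it to exclude many further members of the star. This suggests the following conjecture, which comes from \cite{Pantangi}.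

\medskip
\noindent\textbf{Conjecture.} \emph{Let $\alpha\in(0,1)$. For all sufficiently large $n$ and all $k\le n^\alpha$, if $\mathcal G\subset\mathrm{Sym}(n,k)$ has maximum size among the non-centered intersecting families in $\mathrm{Sym}(n,k)$, then there are $r,s\in[n]$ and $\pi\in\mathrm{Sym}(n,k)$ with $\pi(r)\ne s$ such that}
\[
\mathcal G=\{\sigma\in\mathrm{Sym}(n,k):\sigma(r)=s\text{ and }\sigma\cap\pi\ne\emptyset\}\cup\{\pi\}.
\]

The families in the Conjecture are the families $H(e,\pi)$, apart from the case of an empty star, where the displayed family is the centered family $\{\pi\}$. We prove the Conjecture in a wider range of $k$. All logarithms are natural.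

\begin{theorem}\label{thm:main}
There are absolute constants $c>0$ and $n_0$ such that for all $n\ge n_0$ and $1\le k\le cn/\log^2n$ the following hold.
\begin{enumerate}
\item[(i)] The maximum size of a non-centered intersecting family in $\mathrm{Sym}(n,k)$ is $h$. The families attaining it are exactly the families $H(e,\pi)$ with $|H(e,\pi)|=h$.
\item[(ii)] A non-centered intersecting family that is not contained in any $H(e,\pi)$ has size at most $h-n^{-18}e^{-72k}m_0$.
\item[(iii)] The maximum size of an intersecting family is $m_0$, and it is attained exactly by the largest stars.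
\end{enumerate}
\end{theorem}

For fixed $\alpha\in(0,1)$ we have $n^\alpha\le cn/\log^2n$ once $n$ is large, so part (i) proves the Conjecture. The proof does not compute $h$ and does not decide which pairs $(e,\pi)$ attain it; it compares a given family with the best family $H(e,\pi)$ on the star to which the given family is close.

Some upper bound on $k$ is needed, because a permutation with many cycles has many fixed points.

\begin{proposition}\label{prop:many}
If $n\ge5$ and $3n/4<k<n$, then all of $\mathrm{Sym}(n,k)$ is a non-centered intersecting family, and it is not of the form in the Conjecture.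
\end{proposition}

Section~\ref{sec:five} works out the case $n=5$, $k=1$ and extracts the plan of the proof. Sections~\ref{sec:spread}--\ref{sec:plant} prepare the tools, Sections~\ref{sec:star}--\ref{sec:proof} prove Theorem~\ref{thm:main}, and Section~\ref{sec:many} proves Proposition~\ref{prop:many}.

\section{Five-cycles and the plan of the proof}\label{sec:five}

Let $n=5$ and $k=1$, so that $F$ consists of the $24$ five-cycles. Stars centered at loops are empty and all other stars are equivalent under relabeling, so take $e=(1,2)$. Writing $ij$ for the arc $(i,j)$, the star $F[e]$ has six members: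
\[
\begin{array}{lll}
\sigma_1=(1\,2\,3\,4\,5):\ 12,23,34,45,51, &\quad& \sigma_4=(1\,2\,4\,5\,3):\ 12,24,45,53,31,\\
\sigma_2=(1\,2\,3\,5\,4):\ 12,23,35,54,41, && \sigma_5=(1\,2\,5\,3\,4):\ 12,25,53,34,41,\\
\sigma_3=(1\,2\,4\,3\,5):\ 12,24,43,35,51, && \sigma_6=(1\,2\,5\,4\,3):\ 12,25,54,43,31.
\end{array}
\]
Up to relabeling $3,4,5$, a five-cycle $\pi\notin F[e]$ is determined by the position of $2$ when the cycle is written starting from $1$. Comparing arcs with the list gives
\[
V_{(1\,3\,2\,4\,5)}(e)=\{\sigma_2,\sigma_5,\sigma_6\},\quad
V_{(1\,3\,4\,2\,5)}(e)=\{\sigma_2,\sigma_4\},\quad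
V_{(1\,3\,4\,5\,2)}(e)=\{\sigma_2,\sigma_3,\sigma_6\}.
\]
Hence $h=6-2+1=5$, attained by $\pi_1=(1\,3\,4\,2\,5)$, whose arcs are $13,34,42,25,51$.

Now add a second permutation outside the star. Take $\pi_2=(1\,3\,5\,2\,4)$, with arcs $13,35,52,24,41$; it shares the arc $13$ with $\pi_1$, and $V_{\pi_2}(e)=\{\sigma_1,\sigma_6\}$. An intersecting family whose members outside the star are $\pi_1$ and $\pi_2$ must omit $V_{\pi_1}(e)\cup V_{\pi_2}(e)$, which has four elements, so it has at most $6-4+2=4<h$ members. The union is larger than $V_{\pi_2}(e)$ for a simple reason. The arc $g=35$ lies in $\pi_2$ and not in $\pi_1$, and the member $\sigma_2$ of $V_{\pi_1}(e)$ contains $g$; so $\sigma_2$ meets $\pi_2$ and lies in $V_{\pi_1}(e)\setminus V_{\pi_2}(e)$. \emph{Members of the star that avoid $\pi_1$ but contain a chosen arc of $\pi_2$ are the additional cost of $\pi_2$.} This is the mechanism of the proof.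

For $n=5$ the mechanism can fail. Take instead $\pi_2'=(1\,4\,3\,2\,5)$, with arcs $14,43,32,25,51$. The only arc of $\pi_2'\setminus\pi_1$ that can lie in a permutation together with $12$ is $43$, and neither $\sigma_2$ nor $\sigma_4$ contains it. Indeed $V_{\pi_2'}(e)=\{\sigma_2,\sigma_4\}=V_{\pi_1}(e)$. The family $\{\sigma_1,\sigma_3,\sigma_5,\sigma_6,\pi_1,\pi_2'\}$ has $6>h$ members, and each member contains two of the three arcs $12,25,51$, so it is intersecting. It is non-centered, since $\pi_1\cap\pi_2'=\{25,51\}$ while $25\notin\sigma_1$ and $51\notin\sigma_5$. Thus Theorem~\ref{thm:main}(i) fails for $(n,k)=(5,1)$. For larger $n$ and $k=1$, the $n$-cycles containing two of the arcs $12,25,51$ number $3\,(n-3)!$, a fraction $3/(n-2)$ of the size $(n-2)!$ of a star: prescribing two arcs costs much more than prescribing one.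

\subsection*{Plan} For an arc $e$ with $F[e]\neq\emptyset$ let $M(e)$ be the minimum of $|V_\pi(e)|$ over $\pi\in F\setminus F[e]$. The largest family $H(e,\pi)$ on this star has $|F[e]|-M(e)+1$ members. Let $\mathcal G$ be an intersecting family, let $t$ be the number of its members outside $F[e]$, and let $\delta=|F[e]\setminus\mathcal G|$ be the number of members of the star that it omits. Then
\begin{equation}\label{eq:balance}
|\mathcal G|=|F[e]|-\delta+t,\qquad h\ge|F[e]|-M(e)+1,
\end{equation}
and we want $\delta-t$ to exceed $M(e)$ when $t\ge2$. In the example $M(e)=2$ and $t=2$, with $\delta=4$ for $\pi_2$ and $\delta=2$ for $\pi_2'$. For large $n$ we prove three statements.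
\begin{enumerate}
\item[(A)] If $|\mathcal G|\ge0.4\,m_0$, then there is an arc $e$ with $t\le n^{-41}m_0$ (Section~\ref{sec:star}). Smaller families are no competition, because $h\ge0.45\,m_0$ (Section~\ref{sec:H}).
\item[(B)] If $t\ge2$, then $\delta\ge(1+n^{-16})M(e)$, by the mechanism above (Sections~\ref{sec:plant} and~\ref{sec:outside}).
\item[(C)] The gain is negligible against the loss: $t\le 7n^{-20}\delta$ (Section~\ref{sec:outside}).
\end{enumerate}
Statement (A) alone does not make $t$ negligible in \eqref{eq:balance}: our lower bound for $M(e)$ is only $e^{-72k}|F[e]|$, and this can be far below $n^{-41}m_0$. This is why (C) is needed. Both (A) and (C) rest on the fact that two families that are nowhere concentrated contain a disjoint pair.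

\section{Spread families}\label{sec:spread}

\begin{definition}
Let $\kappa>0$. A family $\mathcal H$ of subsets of a finite set $X$ is \emph{$\kappa$-spread} if it is non-empty and $|\mathcal H[Y]|\le\kappa^{-|Y|}|\mathcal H|$ for all $Y\subset X$.
\end{definition}

In other words, a uniformly random member of $\mathcal H$ contains a given set $Y$ with probability at most $\kappa^{-|Y|}$. A $\kappa$-spread family is $\kappa'$-spread for every $\kappa'\le\kappa$. The only external result that we use is the following theorem of Frankston, Kahn, Narayanan and Park, a refinement of a result of Alweiss, Lov\'asz, Wu and Zhang \cite{ALWZ}.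

\begin{theorem}[{\cite[Theorem 1.6]{FKNP}}]\label{thm:FKNP}
There is a universal constant $K$ such that if $\mathcal H$ is a $\kappa$-spread family of subsets of $X$, all of size at most $\ell$, then a uniformly random $(K\kappa^{-1}\log\ell)|X|$-element subset of $X$ contains a member of $\mathcal H$ with probability $1-o_{\ell\to\infty}(1)$.
\end{theorem}

Put $K_1=4K$. From now on $X=[n]^2$, and ``$n$ large'' means larger than an absolute constant.

\begin{corollary}\label{cor:disjoint}
Let $n$ be large. If $\mathcal A$ and $\mathcal B$ are $(K_1\log n)$-spread families of subsets of $X$ whose members have size at most $n$, then there are disjoint sets $A\in\mathcal A$ and $B\in\mathcal B$.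
\end{corollary}

\begin{proof}
Apply Theorem~\ref{thm:FKNP} with $\ell=n$ and $\kappa=4K\log n$. For $n$ large, a uniformly random subset of $X$ of size $\lceil|X|/4\rceil$ contains a member of $\mathcal A$ with probability greater than $1/2$. The same holds for a uniformly random subset of any larger size, since a uniformly random $\lceil|X|/4\rceil$-element subset of it is uniformly distributed in $X$; and the same holds for $\mathcal B$. Let $W$ be a uniformly random subset of size $\lfloor|X|/2\rfloor$. Then $X\setminus W$ is a uniformly random subset of size $\lceil|X|/2\rceil$. The events ``$W$ contains some $A\in\mathcal A$'' and ``$X\setminus W$ contains some $B\in\mathcal B$'' both have probability greater than $1/2$, so they occur together for some $W$.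
\end{proof}

The families that we meet are usually not spread; all members of a star contain its center. Two simple devices produce spread families. The \emph{link} of $\mathcal H$ at $S\subset X$ is $\mathcal H(S)=\{A\setminus S:A\in\mathcal H[S]\}$; it has $|\mathcal H[S]|$ members. For a non-empty family $\mathcal H$, a set $S$ is \emph{$\kappa$-heavy} if $|\mathcal H[S]|\ge\kappa^{-|S|}|\mathcal H|$. The empty set is $\kappa$-heavy, so inclusion-maximal $\kappa$-heavy sets exist, and a $\kappa$-heavy set is contained in some member of $\mathcal H$.

\begin{lemma}\label{lem:devices}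
\begin{enumerate}
\item[(a)] If $\mathcal H$ is $\kappa$-spread, $\mathcal H'\subset\mathcal H$ and $|\mathcal H'|\ge|\mathcal H|/2$, then $\mathcal H'$ is $\kappa/2$-spread.
\item[(b)] If $\mathcal H\ne\emptyset$ and $S$ is an inclusion-maximal $\kappa$-heavy set for $\mathcal H$, then $\mathcal H(S)$ is $\kappa$-spread.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) For $Y\ne\emptyset$ we have $|\mathcal H'[Y]|\le\kappa^{-|Y|}|\mathcal H|\le2\kappa^{-|Y|}|\mathcal H'|\le(\kappa/2)^{-|Y|}|\mathcal H'|$.

(b) Let $Y\neq\emptyset$. If $Y$ meets $S$, no member of the link contains $Y$. Otherwise $S\cup Y$ is not $\kappa$-heavy, so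
$|\mathcal H(S)[Y]|=|\mathcal H[S\cup Y]|<\kappa^{-|S|-|Y|}|\mathcal H|\le\kappa^{-|Y|}|\mathcal H[S]|$.
\end{proof}

\subsection*{Parameters} Fix
\[
C_1=\max(2K_1,50),\quad c=\frac1{9216\,C_1^2},\quad \kappa=C_1\log n,\quad q=\lceil21\log n\rceil,\quad\lambda=\frac{36k}n,\quad R=\lambda^{-1/2}.
\]
We shall show that $F$ is $R$-spread; subfamilies of $F$ will be cut into pieces with $\kappa$-spread links at sets of size at most $q$. \emph{In Sections~\ref{sec:switch}--\ref{sec:proof}, $n$ is large and $1\le k\le cn/\log^2n$.} Then $\lambda\le36c/\log^2n=1/(256\,C_1^2\log^2n)$, and therefore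
\begin{equation}\label{eq:param}
R\ge16\kappa,\qquad \kappa/2\ge K_1\log n,\qquad \kappa\ge2q,\qquad q^2\lambda\le0.01,\qquad k\le n/2000 .
\end{equation}
The first two follow from the definitions. For the third and fourth use $q\le22\log n$ and $C_1\ge50$, which give $2q\le 44\log n$ and $q^2\lambda\le484/(256\cdot2500)$. The last follows from $k/n=\lambda/36$ and $\lambda\le 0.01$. We also use
\begin{equation}\label{eq:nm0}
|F|=\sum_{s\in[n]}|F[(1,s)]|\le n\,m_0 .
\end{equation}

\section{Switching}\label{sec:switch}

We need upper bounds for the proportion of permutations that contain an arc $g$, among the members of $F$ that contain a set $T$ and avoid a set $Q$. Exact counting becomes unwieldy once $Q$ is present, so we use a switching: each permutation containing $g$ can be modified locally in many ways, and each result arises from few permutations.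

Products are composed from right to left. A \emph{swap} of $u\ne v$ replaces $\tau$ by $\tau\circ(u\,v)$; it exchanges the images of $u$ and $v$ and changes nothing else. If $u,v$ lie in the same cycle $(\tau(u)\cdots v\ \tau(v)\cdots u)$, the swap splits it into the cycles $(\tau(u)\cdots v)$ and $(\tau(v)\cdots u)$, one containing $v$ and the other $u$. If $u,v$ lie in different cycles, the swap is the reverse operation and merges the two cycles. So a swap always changes the number of cycles by $\pm1$ and leaves $F$. The smallest modification that can stay inside $F$ is multiplication by a $3$-cycle.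

For $T,Q\subset X$ let $F_Q[T]=\{\sigma\in F:T\subset\sigma,\ \sigma\cap Q=\emptyset\}$. Thus $F_\emptyset[T]=F[T]$ and $F_\pi[\{e\}]=V_\pi(e)$.

\begin{lemma}\label{lem:switch}
Let $Q\subset\pi$ for some permutation $\pi$ of $[n]$, let $T\subset X$ with $|T|\le(n+1)/2$, and let $g\in X\setminus T$. Then $|F_Q[T\cup\{g\}]|\le\lambda|F_Q[T]|$.
\end{lemma}

\begin{proof}
Let $g=(a,b)$ and $\sigma\in F_Q[T\cup\{g\}]$. As $T\cup\{g\}\subset\sigma$, these arcs lie in distinct rows. Let $Z$ be the set of rows containing no arc of $T\cup\{g\}$; it does not depend on $\sigma$, and $|Z|=n-|T|-1\ge(n-3)/2\ge n/3$. For distinct $x,y\in Z$ let $\sigma_{x,y}=\sigma\circ(a\,x\,y)$, so that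
\[
\sigma_{x,y}(a)=\sigma(x),\qquad\sigma_{x,y}(x)=\sigma(y),\qquad\sigma_{x,y}(y)=\sigma(a)=b,
\]
and $\sigma_{x,y}=\sigma$ elsewhere. In particular $T\subset\sigma_{x,y}$.

\emph{If $x,y$ lie in the same cycle of $\sigma$, then $\sigma_{x,y}$ or $\sigma_{y,x}$ has $k$ cycles.} Suppose first that $a$ lies in another cycle. We have $(a\,x\,y)=(x\,y)\circ(a\,y)$ and $(a\,y\,x)=(x\,y)\circ(a\,x)$. The swap of $x,y$ splits their cycle, giving $k+1$ cycles with $a$ in a different cycle from both $x$ and $y$; the swap of $a$ with $y$ or with $x$ then merges two cycles. So both $\sigma_{x,y}$ and $\sigma_{y,x}$ have $k$ cycles. Suppose next that $a$ lies in the cycle of $x$ and $y$, and name these points so that $x$ is met before $y$ when the cycle is traversed from $a$. The cycle is $(I_1\,I_2\,I_3)$ with segments $I_1=\sigma(a)\cdots x$, $I_2=\sigma(x)\cdots y$, $I_3=\sigma(y)\cdots a$. In $\sigma_{x,y}$ the end $a$ of $I_3$ leads to the start of $I_2$, the end $y$ of $I_2$ leads to the start of $I_1$, and the end $x$ of $I_1$ leads to the start of $I_3$. The cycle becomes the single cycle $(I_2\,I_1\,I_3)$, and $\sigma_{x,y}$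 has $k$ cycles.

\emph{Many switchings.} If the cycles of $\sigma$ contain $z_1,\dots,z_k$ points of $Z$, then the number of ordered pairs $x\ne y$ of points of $Z$ in a common cycle is $\sum_iz_i^2-|Z|\ge|Z|^2/k-|Z|\ge n^2/(9k)-n$, by the Cauchy--Schwarz inequality. For at least half of them $\sigma_{x,y}\in F$. The arcs of $\sigma_{x,y}$ that are not in $\sigma$ are $(a,\sigma(x))$, $(x,\sigma(y))$, $(y,b)$, and one of them lies in $\pi$ only if $\sigma(x)=\pi(a)$, or $\sigma(y)=\pi(x)$, or $\pi(y)=b$. Each of these conditions holds for at most $n$ ordered pairs $(x,y)$. So $\sigma_{x,y}\in F_Q[T]$ for at least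
\[
\frac{n^2}{18k}-\frac n2-3n\ \ge\ \frac{n^2}{18k}-4n\ \ge\ \frac{n^2}{36k}
\]
pairs, where the last step uses $k\le n/144$.

\emph{Few preimages.} Given $\sigma'\in F_Q[T]$, a triple $(\sigma,x,y)$ with $\sigma_{x,y}=\sigma'$ has $y=\sigma'^{-1}(b)$; there are at most $n$ choices for $x$; and then $\sigma=\sigma'\circ(a\,x\,y)^{-1}$ is determined. Counting triples gives $|F_Q[T\cup\{g\}]|\cdot n^2/(36k)\le n|F_Q[T]|$.
\end{proof}

\begin{remark}
The hypothesis $Q\subset\pi$ ensures that each row and column contains at most one forbidden arc. A bound on $|T|$ is necessary: if $T=\sigma\setminus\{g\}$ with $g\in\sigma\in F$, then $F[T\cup\{g\}]=F[T]=\{\sigma\}$. Because of this we apply the lemma below to only half of the arcs of a set, which turns $\lambda^{-1}$ into $R=\lambda^{-1/2}$. The requirement $R\ge16\kappa$, with $\kappa$ of order $\log n$ because of Theorem~\ref{thm:FKNP}, is the source of the range $k\le cn/\log^2n$.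
\end{remark}

\begin{lemma}\label{lem:Fspread}
Let $Q\subset\pi$ for some permutation $\pi$ of $[n]$.
\begin{enumerate}
\item[(a)] If $|T_0|\le1$ and $F_Q[T_0]\ne\emptyset$, then $\{\sigma\setminus T_0:\sigma\in F_Q[T_0]\}$ is $R$-spread. In particular $|F[S]|\le R^{-|S|}|F|$ for every $S\subset X$.
\item[(b)] If $e\notin Q$, then $|F_Q[\{e\}]|\ge(1-\lambda)^{|Q|}|F[e]|\ge2^{-|Q|}|F[e]|$.
\item[(c)] If $\emptyset\ne\mathcal H\subset F$ and $S$ is $\kappa$-heavy for $\mathcal H$, then $|\mathcal H|\le16^{-|S|}\,n\,m_0$.
\end{enumerate}
\end{lemma}

\begin{proof}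
(a) It suffices to consider sets $Y$ disjoint from $T_0$ with $F_Q[T_0\cup Y]\ne\emptyset$; then $j=|Y|\le n$. Choose $Y'\subset Y$ with $|Y'|=\lceil j/2\rceil$ and add its arcs to $T_0$ one at a time. Each time Lemma~\ref{lem:switch} is applied to a set $T$ of size at most $1+(\lceil j/2\rceil-1)\le(n+1)/2$. As $\lambda\le1$,
\[
|F_Q[T_0\cup Y]|\le|F_Q[T_0\cup Y']|\le\lambda^{\lceil j/2\rceil}|F_Q[T_0]|\le R^{-j}|F_Q[T_0]| .
\]
The last assertion is the case $T_0=Q=\emptyset$.

(b) For $Q'\subset Q$ and $g\in Q\setminus Q'$ we have $F_{Q'\cup\{g\}}[\{e\}]=F_{Q'}[\{e\}]\setminus F_{Q'}[\{e,g\}]$. Since $g\neq e$, the removed part has size at most $\lambda|F_{Q'}[\{e\}]|$ by Lemma~\ref{lem:switch}. Add the arcs of $Q$ one at a time, and use $\lambda\le1/2$.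

(c) By heaviness, part (a), \eqref{eq:param} and \eqref{eq:nm0}, $|\mathcal H|\le\kappa^{|S|}|F[S]|\le(\kappa/R)^{|S|}|F|\le16^{-|S|}n\,m_0$.
\end{proof}

Part (c) is the link between $F$ and its subfamilies: a subfamily can be concentrated on a large set only if it is very small. Two special cases of Lemma~\ref{lem:switch} are used repeatedly:
\begin{equation}\label{eq:two}
|F[e]|\le\lambda|F|<|F|,\qquad |F[\{e,f\}]|\le\lambda|F[e]|\le\lambda m_0\quad(e\ne f).
\end{equation}
The first shows that $F\setminus F[e]\ne\emptyset$, so that $M(e)$ and $h$ are well defined.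

\section{The size of $H(e,\pi)$}\label{sec:H}

Switching bounds $|V_\pi(e)|$ from below. To bound it from above we need to know that the arcs of $\pi$ occur in members of $F[e]$ often enough, and for this we count exactly. Let $c(m,j)=|\mathrm{Sym}(m,j)|$, with $c(0,0)=1$ and $c(m,j)=0$ if $j<0$, if $j>m$, or if $j=0<m$. A \emph{partial permutation} is a set of arcs no two of which lie in the same row or in the same column. Every point has at most one outgoing and one incoming arc, so the arcs form vertex-disjoint directed paths and directed cycles.

\begin{lemma}\label{lem:contract}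
If $T$ is a partial permutation whose arcs form exactly $j$ directed cycles, then $|F[T]|=c(n-|T|,k-j)$.
\end{lemma}

\begin{proof}
Let $\sigma\in F[T]$. Each cycle of $T$ is a cycle of $\sigma$; delete it. Each maximal path of $T$ is a segment of a cycle of $\sigma$; contract it to a single point. A cycle with $\ell$ arcs removes $\ell$ points, and so does a path with $\ell$ arcs. The result is a permutation with $k-j$ cycles of a set of $n-|T|$ points that depends only on $T$, and the construction can be reversed.
\end{proof}

So $|F[e]|=c(n-1,k-1)$ if $e$ is a loop and $|F[e]|=c(n-1,k)$ otherwise. Summing these sizes over one row, for $\mathrm{Sym}(m,j)$, gives the recurrence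
\begin{equation}\label{eq:rec}
c(m,j)=(m-1)\,c(m-1,j)+c(m-1,j-1).
\end{equation}
We have $c(m,1)=(m-1)!$. Dividing \eqref{eq:rec} with $j=2$ by $(m-1)!$ and using induction gives $c(m,2)=(m-1)!\sum_{i=1}^{m-1}1/i$.

\begin{lemma}\label{lem:V}
Let $F[e]\ne\emptyset$ and $\pi\in F\setminus F[e]$. Then
\begin{enumerate}
\item[(a)] $|V_\pi(e)|\ge e^{-72k}|F[e]|$ and $|V_\pi(e)|\ge2$;
\item[(b)] $|F[e]\setminus V_\pi(e)|\ge0.45\,|F[e]|$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Apply Lemma~\ref{lem:Fspread}(b) with $Q=\pi$. We have $1-\lambda\ge e^{-2\lambda}$ for $0\le\lambda\le1/2$, because $\log(1-\lambda)+2\lambda$ is concave, vanishes at $0$ and is positive at $1/2$. Hence $|V_\pi(e)|\ge e^{-2\lambda n}|F[e]|=e^{-72k}|F[e]|$. For the second bound pick $\sigma\in F[e]$. Lemma~\ref{lem:Fspread}(a) with $T_0=\{e\}$, $Q=\emptyset$ and $Y=\sigma\setminus\{e\}$ gives $1\le R^{-(n-1)}|F[e]|$. Since $R\ge16$, we get $|V_\pi(e)|\ge2^{-n}|F[e]|\ge2^{-n}16^{n-1}\ge2$.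

(b) We use the Bonferroni inequality $|\bigcup_iA_i|\ge\sum_i|A_i|-\sum_{i<j}|A_i\cap A_j|$ for the sets $F[\{e,f\}]$ with $f\in\pi$. By Lemma~\ref{lem:contract} the terms depend on the cycles formed by the prescribed arcs, so we first pass to a large subset $D\subset\pi$ that forms no cycles.

Let $e=(r,s)$. Remove from $\pi$ one arc of each of its $k$ cycles, and then the arcs in row $r$ and in column $s$ if they are still present. What remains is a union of paths, and adding $e$ gives a partial permutation in which every cycle uses $e$, so there is at most one cycle. If $r=s$, it is the loop $e$. If $r\ne s$ and there is a cycle, it has length at least $2$, and we remove one of its arcs other than $e$. Let $D\subset\pi$ be the remaining set and $z=|D|$. Then $z\ge n-k-3$. Also $z\le n-2$, because $e\notin\pi$ makes the arcs of $\pi$ in row $r$ and in column $s$ distinct, and neither is in $D$. Put $k'=k-1$ if $r=s$ and $k'=k$ otherwise. By Lemma~\ref{lem:contract}, $|F[T]|=c(n-|T|,k')$ whenever $e\in T\subset D\cup\{e\}$.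

We compare consecutive values of $c(\cdot,k')$. The pairs consisting of a member of $\mathrm{Sym}(n-1,k')$ and one of its fixed points number $(n-1)\,c(n-2,k'-1)$, and each member has at most $k'\le k$ fixed points, so $c(n-2,k'-1)\le\frac k{n-1}c(n-1,k')$. Inserting this into \eqref{eq:rec} with $m=n-1$, and dropping the last term of \eqref{eq:rec} with $m=n-2$, we obtain
\[
c(n-2,k')\ge\frac{1-k/(n-1)}{n-2}\,c(n-1,k'),\qquad c(n-3,k')\le\frac{c(n-2,k')}{n-3}.
\]
Every member of $F[\{e,f\}]$ with $f\in D$ meets $\pi$, so
\begin{align*}
|F[e]\setminus V_\pi(e)|&\ge z\,c(n-2,k')-\binom z2c(n-3,k')\ge z\,c(n-2,k')\Bigl(1-\frac{z-1}{2(n-3)}\Bigr)\\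
&\ge\frac z2\,c(n-2,k')\ge\frac12\Bigl(1-\frac{k+1}{n-2}\Bigr)\Bigl(1-\frac k{n-1}\Bigr)|F[e]|,
\end{align*}
where we used $z-1\le n-3$, then $z\ge n-k-3$ and $|F[e]|=c(n-1,k')$. For $k\le n/2000$ and $n\ge100$ both brackets are at least $0.98$, and $\frac12\cdot0.98^2>0.45$.
\end{proof}

\begin{corollary}\label{cor:H}
Every $H(e,\pi)$ is a non-centered intersecting family, and $0.45\,m_0\le h<m_0$.
\end{corollary}

\begin{proof}
Two members of $H(e,\pi)$ other than $\pi$ share $e$, and each of them meets $\pi$. The family is not contained in $F[e]$ because of $\pi$. If it were contained in $F[f]$ with $f\ne e$, then $F[e]\setminus V_\pi(e)\subset F[\{e,f\}]$, and Lemma~\ref{lem:V}(b) and \eqref{eq:two} would give $0.45\,|F[e]|\le\lambda|F[e]|$, which is false as $\lambda\le0.01$. Taking $e$ with $|F[e]|=m_0$ in Lemma~\ref{lem:V}(b) gives $h\ge0.45\,m_0$. Lemma~\ref{lem:V}(a) gives $|H(e,\pi)|=|F[e]|-|V_\pi(e)|+1\le m_0-1$ for all $e,\pi$.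
\end{proof}

\section{Planting an arc}\label{sec:plant}

For statement (B) we need many members of $V_\pi(e)$ that contain a given arc $g$. One swap puts $g$ into a given $\sigma\in V_\pi(e)$, but it changes the number of cycles and may create an arc of $\pi$. At most three more swaps repair both defects. They need room, which is provided by a long cycle; this room is missing in the case $n=5$ of Section~\ref{sec:five}.

\begin{lemma}\label{lem:plant}
Let $e=(r,s)$ and $g=(a,b)$ with $a\ne r$ and $b\ne s$. Let $\pi\in F\setminus F[e]$ with $g\notin\pi$, and suppose that the arcs $e,g$ form at most $k-1$ directed cycles. Then $|V_\pi(e)[g]|\ge n^{-16}|V_\pi(e)|$.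
\end{lemma}

None of the hypotheses on $g$ can be dropped. If $g\neq e$ shares a row or a column with $e$, no permutation contains both arcs; if $g\in\pi$, then $V_\pi(e)[g]$ is empty; and if $e,g$ form $j\ge k$ cycles, then $|F[\{e,g\}]|=c(n-2,k-j)=0$.

\begin{proof}
We show that for every $\sigma\in V_\pi(e)$ there is $\sigma'\in V_\pi(e)[g]$ that differs from $\sigma$ in at most $8$ rows. This suffices: a permutation differing from a given $\sigma'$ in at most $8$ rows is described by a list of $8$ rows and a list of $8$ values, so each $\sigma'$ arises from at most $n^{16}$ permutations $\sigma$.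

If $g\in\sigma$, take $\sigma'=\sigma$. Assume $g\notin\sigma$. Let $\tau$ be a permutation containing $e$ and $g$. Call the swap of $u,v$ in $\tau$ \emph{clean} if $u,v\notin\{r,a\}$ and the new arcs $(u,\tau(v))$, $(v,\tau(u))$ are not in $\pi$. A clean swap keeps $e$ and $g$ and creates no common arc with $\pi$. Given $u\notin\{r,a\}$, the swap of $u,v$ is clean unless $v=u$, $v=r$, $v=a$, $\tau(v)=\pi(u)$ or $\pi(v)=\tau(u)$. So any six points include a point $v$ whose swap with $u$ is clean.

\emph{Step 1: plant $g$.} Let $d=\sigma^{-1}(b)$. Then $d\ne a$ since $g\notin\sigma$, and $d\ne r$ since $\sigma(r)=s\ne b$. Let $\sigma_1=\sigma\circ(a\,d)$. It contains $g$, and it contains $e$ because $r\notin\{a,d\}$. Its new arcs are $g\notin\pi$ and $(d,\sigma_1(d))$, so the latter is its only possible common arc with $\pi$. It has $k\pm1\le2k$ cycles, so some cycle $L$ has length at least $n/(2k)\ge1000$.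

\emph{Step 2: avoid $\pi$.} Choose $v\in L$ such that the swap of $d,v$ in $\sigma_1$ is clean, and let $\sigma_2=\sigma_1\circ(d\,v)$. The arc in row $d$ has been replaced, so $\sigma_2\cap\pi=\emptyset$, and $e,g\in\sigma_2$. After two swaps the number $k_2$ of cycles lies in $\{k-2,k,k+2\}$. The cycle $L$ was either merged with another cycle or split in two, so $\sigma_2$ has a cycle of length at least $500$.

\emph{Step 3: restore the number of cycles.} If $k_2=k$, take $\sigma'=\sigma_2$. If $k_2=k-2$, do the following twice: in a longest cycle of the current permutation choose $u\notin\{r,a\}$ and then $v$ such that the swap of $u,v$ is clean, and perform it. The longest cycle has length at least $500$ the first time and at least $250$ the second time, so the choices exist, and each swap splits a cycle. If $k_2=k+2$, do the following twice. The current permutation $\tau$ has at least $k+1$ cycles; let $L'$ be a longest one, of length at least $500$. Of the at least $k$ other cycles, at most $k-1$ consist only of arcs from $\{e,g\}$; this is where the hypothesis on cycles is used. So some cycle $C\ne L'$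 has an arc $(u,\tau(u))\notin\{e,g\}$, and then $u\notin\{r,a\}$. Choose $v\in L'$ such that the swap of $u,v$ is clean; it merges $C$ and $L'$.

In all cases the final permutation $\sigma'$ has $k$ cycles, contains $e$ and $g$, and is disjoint from $\pi$. At most four swaps were made, and each changes two rows.
\end{proof}

\section{A large intersecting family lies almost inside a star}\label{sec:star}

\begin{proposition}\label{prop:star}
Let $\mathcal G\subset F$ be intersecting with $|\mathcal G|\ge0.4\,m_0$. Then there is an arc $e$ with
\[
|\mathcal G\setminus F[e]|\le n^{-41}m_0\qquad\text{and}\qquad|F[e]|\ge0.3\,m_0 .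
\]
\end{proposition}

By Corollary~\ref{cor:disjoint} an intersecting family is not $\kappa$-spread, so it is concentrated on some non-empty set. That set accounts for only part of $\mathcal G$. We therefore remove this part and repeat, cutting almost all of $\mathcal G$ into pieces, each with a small core $S_i$ and a spread link. A spread link can avoid anything small, so the intersections between members must come from the cores, and the cores, unlike the permutations, have size $O(\log n)$.

\begin{proof}
\emph{Peeling.} Put $\mathcal G^1=\mathcal G$. As long as $\mathcal G^i\ne\emptyset$, let $S_i$ be an inclusion-maximal $\kappa$-heavy set for $\mathcal G^i$. If $|S_i|>q$, stop. Otherwise put $\mathcal G_i=\mathcal G^i[S_i]$, which is non-empty, and $\mathcal G^{i+1}=\mathcal G^i\setminus\mathcal G_i$. The process ends, with pieces $\mathcal G_1,\dots,\mathcal G_N$, cores $S_1,\dots,S_N$ of size at most $q$, and a remainder $\mathcal G'=\mathcal G^{N+1}$. If $\mathcal G'\ne\emptyset$, it has a $\kappa$-heavy set of size at least $q+1\ge21\log n$, and Lemma~\ref{lem:Fspread}(c) together with $16>e^2$ gives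
\[
|\mathcal G'|\le16^{-(q+1)}n\,m_0\le n^{-42}\,n\,m_0=n^{-41}m_0 .
\]
In particular $\mathcal G'\ne\mathcal G$, so $N\ge1$. By Lemma~\ref{lem:devices}(b) the links $\mathcal L_i=\mathcal G^i(S_i)=\{\sigma\setminus S_i:\sigma\in\mathcal G_i\}$ are $\kappa$-spread.

\emph{Any two cores intersect, and no core is empty.} Suppose that $S_i\cap S_j=\emptyset$, where $i=j$ is allowed. Each arc lies in at most $\kappa^{-1}|\mathcal L_i|$ members of $\mathcal L_i$, so at most $q\kappa^{-1}|\mathcal L_i|\le|\mathcal L_i|/2$ members of $\mathcal L_i$ meet $S_j$. By Lemma~\ref{lem:devices}(a) the members of $\mathcal L_i$ disjoint from $S_j$ form a $\kappa/2$-spread family, and by the same count so do the members of $\mathcal L_j$ disjoint from $S_i$. As $\kappa/2\ge K_1\log n$, Corollary~\ref{cor:disjoint} gives disjoint sets $A\in\mathcal L_i$ and $B\in\mathcal L_j$ with $A\cap S_j=B\cap S_i=\emptyset$. Then $A\cup S_i$ and $B\cup S_j$ are disjoint members of $\mathcal G$, a contradiction.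

\emph{All cores share an arc.} Pairwise intersecting cores need not have a common arc, as the cores $\{12,25\}$, $\{25,51\}$, $\{51,12\}$ of the example in Section~\ref{sec:five} show; but then $\mathcal G$ is small. Suppose that no arc lies in all cores. For each $e\in S_1$ choose $j(e)$ with $e\notin S_{j(e)}$. Every core $S_i$ contains some $e\in S_1$ and some $f\in S_{j(e)}$, and $f\ne e$. So $\mathcal G\setminus\mathcal G'$ is covered by the families $F[\{e,f\}]$ with $e\in S_1$ and $f\in S_{j(e)}$. There are at most $q^2$ of them, each of size at most $\lambda m_0$ by \eqref{eq:two}. Hence $|\mathcal G|\le(q^2\lambda+n^{-41})m_0<0.4\,m_0$, a contradiction.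

Let $e$ be an arc in all cores. Then $\mathcal G\setminus F[e]\subset\mathcal G'$, which gives the first bound, and $|F[e]|\ge|\mathcal G|-n^{-41}m_0\ge0.3\,m_0$.
\end{proof}

\section{Two or more permutations outside the star}\label{sec:outside}

In this section $\mathcal G\subset F$ is intersecting, $e=(r,s)$ is an arc, and
\[
A=\mathcal G[e],\qquad P=\mathcal G\setminus A,\qquad t=|P|,\qquad\delta=|F[e]|-|A|,\qquad M=M(e).
\]
We assume the conclusion of Proposition~\ref{prop:star}:
\begin{equation}\label{eq:setting}
t\le n^{-41}m_0,\qquad|F[e]|\ge0.3\,m_0 .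
\end{equation}

\begin{lemma}\label{lem:C}
If $t\ge1$, then $t\le7n^{-20}\delta$.
\end{lemma}

If $P$ were spread, Corollary~\ref{cor:disjoint} would show at once that $A$ misses half of the star. In general $P$ is concentrated on a set $S$, and the members of $A$ that meet $S$ cause no contradiction. We therefore work with the part $B$ of the star that avoids $S$. This part shrinks as $S$ grows, by a factor of at most $2$ per arc, but the bound on $|P|$ shrinks by a factor of $16$ per arc.

\begin{proof}
Let $S$ be an inclusion-maximal $\kappa$-heavy set for $P$. The link $P(S)$ is $\kappa$-spread by Lemma~\ref{lem:devices}(b). The set $S$ is contained in a member of $P$, so it is a subset of a permutation and $e\notin S$. Lemma~\ref{lem:Fspread}(c) gives $t\le16^{-|S|}n\,m_0$, which is useful when $S$ is large, and \eqref{eq:setting} gives $t\le n^{-41}m_0$, which is useful when $S$ is small. The geometric mean of the two bounds is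
\[
t\le4^{-|S|}n^{-20}m_0 .
\]
Let $B=F_S[\{e\}]$. By Lemma~\ref{lem:Fspread}(b) and \eqref{eq:setting}, $|B|\ge2^{-|S|}\cdot0.3\,m_0$, and therefore $t\le\frac{10}3n^{-20}|B|$.

We claim that $\delta\ge|B|/2$. Otherwise $|B\setminus A|\le\delta<|B|/2$, so $|A\cap B|>|B|/2$. The family $\{\sigma\setminus\{e\}:\sigma\in B\}$ is $R$-spread by Lemma~\ref{lem:Fspread}(a), so $\{\sigma\setminus\{e\}:\sigma\in A\cap B\}$ is $R/2$-spread by Lemma~\ref{lem:devices}(a). Since $R/2\ge\kappa\ge K_1\log n$, Corollary~\ref{cor:disjoint} gives $\sigma\in A\cap B$ and $\pi\in P[S]$ with $(\sigma\setminus\{e\})\cap(\pi\setminus S)=\emptyset$. As $e\notin\pi$ and $\sigma\cap S=\emptyset$, the members $\sigma,\pi$ of $\mathcal G$ are disjoint, a contradiction. Hence $t\le\frac{20}3n^{-20}\delta$.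
\end{proof}

\begin{lemma}\label{lem:B}
If $t\ge2$, then $\delta\ge(1+n^{-16})M$.
\end{lemma}

\begin{proof}
We look for $\pi_1,\pi_2\in P$ and an arc $g\in\pi_2$ such that Lemma~\ref{lem:plant} applies to $e,g,\pi_1$.

\emph{Choice of $\pi_1,\pi_2,g$.} For $\pi\in P$ let $U(\pi)$ be the set of arcs of $\pi$ that lie neither in row $r$ nor in column $s$. Since $\pi(r)\ne s$, we have $|U(\pi)|=n-2$. The set $U(\pi)$ determines $\pi$: it misses exactly the rows $r$ and $\pi^{-1}(s)$ and the columns $s$ and $\pi(r)$, so it determines $\pi^{-1}(s)$ and $\pi(r)$, that is, the two remaining arcs. Let $\pi,\pi'\in P$ be distinct. Then $U(\pi)$ and $U(\pi')$ are distinct sets of equal size, so there are arcs $g'\in U(\pi')\setminus U(\pi)$ and $g''\in U(\pi)\setminus U(\pi')$. These arcs avoid row $r$ and column $s$, so $g'\notin\pi$ and $g''\notin\pi'$. They are distinct, so one of them is different from $(s,r)$. Naming the two permutations suitably, we have $\pi_1,\pi_2\in P$ and $g\in U(\pi_2)\setminus\pi_1$ with $g\ne(s,r)$.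

\emph{The arcs $e,g$ form at most $k-1$ cycles.} Let $r\ne s$. As $g\ne(s,r)$, the arcs form a cycle only if $g$ is a loop, and then exactly one. This is allowed if $k\ge2$. If $k=1$, then $g$ is an arc of the $n$-cycle $\pi_2$ and is not a loop. Let $r=s$. Two arcs form at most two cycles, so it is enough to show $k\ge3$. If $k=1$, then $F[e]=\emptyset$, contrary to \eqref{eq:setting}. If $k=2$, then $|F[e]|=c(n-1,1)=(n-2)!$, whereas $m_0\ge|F[(1,2)]|=c(n-1,2)=(n-2)!\sum_{i=1}^{n-2}1/i$; this contradicts $|F[e]|\ge0.3\,m_0$ as soon as the harmonic sum exceeds $10/3$.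

\emph{Counting.} Members of $A$ meet both $\pi_1$ and $\pi_2$, so $A$ is disjoint from $V_{\pi_1}(e)\cup V_{\pi_2}(e)$. Members of $V_{\pi_1}(e)[g]$ meet $\pi_2$ in $g$, so they are not in $V_{\pi_2}(e)$. By Lemma~\ref{lem:plant} and the definition of $M$,
\[
\delta\ge|V_{\pi_1}(e)\cup V_{\pi_2}(e)|\ge|V_{\pi_2}(e)|+|V_{\pi_1}(e)[g]|\ge M+n^{-16}M.\qedhere
\]
\end{proof}

\begin{corollary}\label{cor:gap}
If $t\ge2$, then $|\mathcal G|\le h-1-n^{-17}M$.
\end{corollary}

\begin{proof}
By Lemmas~\ref{lem:C} and~\ref{lem:B},
\[
\delta-t\ge(1-7n^{-20})(1+n^{-16})M\ge(1+n^{-16}-14n^{-20})M\ge(1+n^{-17})M,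
\]
since $n^{-16}-n^{-17}\ge n^{-17}\ge14n^{-20}$ for $n\ge3$. Now \eqref{eq:balance} gives $|\mathcal G|\le|F[e]|-M-n^{-17}M\le h-1-n^{-17}M$.
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

\begin{proof}[Part (ii)]
Let $\mathcal G$ be a non-centered intersecting family that is not contained in any $H(e,\pi)$. If $|\mathcal G|<0.4\,m_0$, then $|\mathcal G|\le h-0.05\,m_0$ by Corollary~\ref{cor:H}, and $0.05\ge n^{-18}e^{-72k}$. Otherwise let $e$ be the arc from Proposition~\ref{prop:star} and let $t=|\mathcal G\setminus F[e]|$. We have $t\ne0$ because $\mathcal G$ is non-centered. We have $t\ne1$, because if $\pi$ were the only member outside $F[e]$, then all other members would contain $e$ and meet $\pi$, and $\mathcal G\subset H(e,\pi)$. So Corollary~\ref{cor:gap} applies. By Lemma~\ref{lem:V}(a), $M(e)\ge e^{-72k}|F[e]|\ge0.3\,e^{-72k}m_0$, and hence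
\[
|\mathcal G|\le h-0.3\,n^{-17}e^{-72k}m_0\le h-n^{-18}e^{-72k}m_0.\qedhere
\]
\end{proof}

\begin{proof}[Part (i)]
By Corollary~\ref{cor:H} the families $H(e,\pi)$ are non-centered and intersecting, and the largest of them has size $h$. Let $\mathcal G$ be a non-centered intersecting family of maximum size, so $|\mathcal G|\ge h$. Since $m_0>0$, part (ii) shows that $\mathcal G\subset H(e,\pi)$ for some $e,\pi$. Then $h\le|\mathcal G|\le|H(e,\pi)|\le h$, so $\mathcal G=H(e,\pi)$ and $|\mathcal G|=h$.
\end{proof}

\begin{proof}[Part (iii)]
A non-centered intersecting family has size at most $h<m_0$, by part (i) and Corollary~\ref{cor:H}. A centered family lies in a star, so it has size at most $m_0$, with equality only if it is a star of size $m_0$; and stars are intersecting.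
\end{proof}

\section{Many cycles}\label{sec:many}

The smallest case of Proposition~\ref{prop:many} is $n=5$, $k=4$. Here $F$ consists of the ten transpositions, two of which move at most four points and so have a common fixed point. The general case is the same pigeonhole argument.

\begin{proof}[Proof of Proposition~\ref{prop:many}]
Let $\sigma\in F$ have $f$ fixed points. Its other cycles have length at least $2$, so $k\le f+(n-f)/2$ and $f\ge2k-n>n/2$. Hence any two members of $F$ have a common fixed point, and $F$ is intersecting.

We show that for every arc $(r,s)$ at least two members of $F$ do not contain it. Let $\ell=n-k+1$. A cycle of length $\ell$ together with $k-1$ fixed points is a member of $F$. From $k<n$ we get $\ell\ge2$, and from $k>3n/4\ge15/4$ we get $k\ge4$ and $\ell\le n-3$. If $r=s$, take $\ell$-cycles on different $\ell$-element sets containing $r$; they move $r$, and there are $\binom{n-1}{\ell-1}\ge2$ such sets. If $r\ne s$, take $\ell$-cycles on different $\ell$-element subsets of $[n]\setminus\{r\}$; they fix $r$, so they do not send $r$ to $s$, and there are $\binom{n-1}{\ell}\ge2$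 such sets.

Thus $F$ is contained in no star. In a family of the form in the Conjecture exactly one member does not contain $(r,s)$, so $F$ is not of that form.
\end{proof}

In this range $F$ itself is the unique largest intersecting family, and in particular the unique largest non-centered one, so the statement of the Conjecture is false for $3n/4<k<n$. The step of our proof that breaks down is the switching bound: a random member of $F$ fixes more than half of the points, so by symmetry each loop lies in more than half of the members of $F$, and $F$ is not even $2$-spread.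

\begin{thebibliography}{9}

\bibitem{ALWZ}
Alweiss, Lov\'asz, Wu and Zhang, Ann. of Math. 194 (2021).

\bibitem{FKNP}
Frankston, Kahn, Narayanan and Park, \emph{Thresholds versus fractional expectation-thresholds}, Ann. of Math. 194 (2021).

\bibitem{Pantangi}
Venkata Raghu Tej Pantangi, \emph{Intersecting families of permutations with a fixed number of cycles}, arXiv:2608.20248 (2026).

\end{thebibliography}
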